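# Beads, powers of a shift, and the characteristic rank of oriented Grassmannians

## 1. The shift derivation on $\Lambda^k\mathbb F_2^n$

Let $V_n$ be the $\mathbb F_2$-vector space with basis $e_0,\dots,e_{n-1}$, and put $e_i=0$ for $i\ge n$. Let $D:V_n\to V_n$ be the shift $De_i=e_{i+1}$. Extend $D$ to a derivation of the exterior algebra $\Lambda V_n$, so $D(a\wedge b)=Da\wedge b+a\wedge Db$. This is consistent with the relations $v\wedge v=0$, because $Dv\wedge v+v\wedge Dv=2\,Dv\wedge v=0$.

**Definition 1.** For $0\le k\le n$ let $M(k,n)=\Lambda^kV_n$, graded by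
$$\deg(e_{i_1}\wedge\dots\wedge e_{i_k})=\sum_j i_j-\binom k2 .$$
The lowest monomial $e_0\wedge\dots\wedge e_{k-1}$ has degree $0$.

Picture a monomial $e_J$, with $J\subset\{0,\dots,n-1\}$ and $|J|=k$, as $k$ beads on the sites $0,\dots,n-1$. Then $De_J$ is the sum of all configurations obtained by moving one bead one site to the right onto a free site. So $D$ raises the degree by $1$, and the coefficient of $e_{J'}$ in $D^je_J$ is the parity of the number of sequences of $j$ such moves from $J$ to $J'$.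

**Definition 2.** $d(k,n)$ is the lowest degree of a nonzero homogeneous element of $\ker D$ on $M(k,n)$. It exists, since the top monomial is killed.

**Definition 3.** A *block* is a graded cyclic $\mathbb F_2[D]$-module, that is, a space with basis $g,Dg,\dots,D^{h-1}g$, where $g$ is homogeneous and $D^hg=0$. We call $h$ its length and $\deg g+h-1$ its end degree.

Since $M(k,n)$ is a finite-dimensional graded $\mathbb F_2[D]$-module with $D$ nilpotent, it is a direct sum of blocks (the graded Jordan form). On a block, $\ker D$ is spanned by $D^{h-1}g$. Hence $d(k,n)$ is the least end degree of a block.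

**Example.** In $M(2,4)$ write $e_{ij}=e_i\wedge e_j$. Then
$$De_{01}=e_{02},\quad De_{02}=e_{12}+e_{03},\quad De_{12}=De_{03}=e_{13},\quad De_{13}=e_{23},\quad De_{23}=0 .$$
There are two blocks: $e_{01},\ e_{02},\ e_{12}+e_{03}$, and $e_{03},\ e_{13},\ e_{23}$. Their end degrees are $2$ and $4$, so $d(2,4)=2$.

The whole talk turns on one power of $D$. Let $N$ be a power of $2$ with $N<n\le 2N$. In characteristic $2$ the square of a derivation is a derivation, since the cross terms $2\,Da\wedge Db$ vanish. So $\theta=D^N$ is again a derivation, it sends $e_i$ to $e_{i+N}$, and $\theta^2=0$. It kills $e_i\wedge e_{i+N}$ even when it does not kill $e_i$. We shall compute the homology $\ker\theta/\operatorname{im}\theta$. It will decide a question about oriented Grassmannians.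

## 2. From $\ker D$ to the characteristic rank

Let $\widetilde{\operatorname{Gr}}_k(n)$ be the oriented Grassmannian of oriented $k$-planes in $\mathbb R^n$, and $S$ its tautological oriented bundle of rank $k$. There is a duality $\widetilde{\operatorname{Gr}}_k(n)\cong\widetilde{\operatorname{Gr}}_{n-k}(n)$. All cohomology has $\mathbb F_2$ coefficients.

**Definition 4.** The *characteristic rank* $\mathrm{crk}(E)$ of a vector bundle $E\to X$ is the maximal $r$ such that $H^{\le r}(X)$ is generated by the Stiefel–Whitney classes of $E$.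

For $S$ we have $w_1(S)=0$. Let $C\subset H^*(\widetilde{\operatorname{Gr}}_k(n))$ be the subring generated by $w_2(S),\dots,w_k(S)$. Then $\mathrm{crk}(S)$ is the maximal $r$ with $C^{\le r}=H^{\le r}$.

**Example.** $\widetilde{\operatorname{Gr}}_1(n)=S^{n-1}$ and $C=\mathbb F_2$, so $\mathrm{crk}(S)=n-2$ for $n\ge2$. Also $\widetilde{\operatorname{Gr}}_2(4)\cong S^2\times S^2$ has $H^1=0$ and $\dim H^2=2$, while $C^2$ is spanned by $w_2(S)$ alone. So $\mathrm{crk}(S)=1$ there.

**Proposition 1.** For $1\le k\le n-1$,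
$$\mathrm{crk}(S)=d(k,n)-1. \tag{1}$$

**Step 1: reduce to multiplication by $w_1$.** Let $\operatorname{Gr}=\operatorname{Gr}_k(\mathbb R^n)$. The double cover $\pi:\widetilde{\operatorname{Gr}}_k(n)\to\operatorname{Gr}$ is the sphere bundle of the line bundle $\det S$, and $w_1(\det S)=w_1(S)=:w_1$. The Gysin sequence reads
$$H^{j-1}(\operatorname{Gr})\xrightarrow{w_1}H^j(\operatorname{Gr})\xrightarrow{\pi^*}H^j(\widetilde{\operatorname{Gr}}_k(n))\to H^j(\operatorname{Gr})\xrightarrow{w_1}H^{j+1}(\operatorname{Gr}).$$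
Borel's presentation is
$$H^*(\operatorname{Gr})=\mathbb F_2[w_1,\dots,w_k]/(\bar w_{n-k+1},\dots,\bar w_n),\qquad (1+w_1+\dots+w_k)(1+\bar w_1+\bar w_2+\cdots)=1 .$$
In particular $H^*(\operatorname{Gr})$ is generated by the $w_i$, so $\operatorname{im}\pi^*=C$. By exactness, $C^j=H^j(\widetilde{\operatorname{Gr}}_k(n))$ if and only if $w_1$ is injective on $H^j(\operatorname{Gr})$. Hence $\mathrm{crk}(S)$ is one less than the lowest degree of a nonzero class killed by $w_1$.

**Step 2: identify $w_1$ with $D$.** The same presentation, with $c_i$ for $w_i$ and degrees doubled, describes $H^{2*}(\operatorname{Gr}_k(\mathbb C^n))$. So we may use the Schubert basis $\sigma_\lambda$, indexed by partitions $\lambda\subset k\times(n-k)$ and placed in degree $|\lambda|$. Since $c_1(S)=-\sigma_1$, the class $w_1$ corresponds to $\sigma_1$ mod $2$. Pieri's rule says $\sigma_1\sigma_\lambda=\sum\sigma_\mu$, over the $\mu\subset k\times(n-k)$ obtained from $\lambda$ by adding one box. Send $\sigma_\lambda$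 to the monomial with index set
$$\{\lambda_{k+1-i}+i-1:\ 1\le i\le k\}\subset\{0,\dots,n-1\}.$$
These indices increase strictly with $i$, and their sum is $|\lambda|+\binom k2$, so this is a degree-preserving bijection of bases. Adding a box to a row of $\lambda$ moves one bead one step to the right. It is allowed exactly when the target site is free and lies in $\{0,\dots,n-1\}$. So $w_1$ becomes $D$, the class $1$ becomes $e_0\wedge\dots\wedge e_{k-1}$, and (1) follows. $\square$

The examples agree: $d(1,n)=n-1$ and $d(2,4)=2$.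

The question is taken from Ákos K. Matszangosz and Matthias Wendt, "The mod 2 cohomology rings of oriented Grassmannians via Koszul complexes", arXiv:2310.11129 (2023). Prove or disprove that
$$\mathrm{crk}(S)=\min\bigl(2^t-2,\ k(n-2^{t-1})+2^{t-1}-2\bigr) \tag{2}$$
for $5\le k\le2^{t-1}<n\le2^t$ and $t\ge5$, where also $k\le n/2$. The formula is false, but only just.

**Theorem 2.** Let $t\ge5$, $N=2^{t-1}$, $N<n=N+m\le2N$, $5\le k\le n/2$. Then
$$\mathrm{crk}(S)=\min(2N-2,\ km+N-2)$$
except when $n=N+2$ and $k\in\{N/2,\,N/2+1\}$. In these two cases the formula gives $2N-2=2^t-2$, but $\mathrm{crk}(S)=2^t-3$.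

So for every $t\ge5$, formula (2) fails exactly for $(k,n)=(2^{t-2},2^{t-1}+2)$ and $(2^{t-2}+1,2^{t-1}+2)$. The smallest cases are $\widetilde{\operatorname{Gr}}_8(18)$ and $\widetilde{\operatorname{Gr}}_9(18)$.

## 3. Four elementary facts about $D$ and $d(k,n)$

**(F1)** $d(k,n)=d(n-k,n)$, $d(0,n)=d(n,n)=0$, and $d(1,n)=d(n-1,n)=n-1$ for $n\ge1$.

For the first equality send $J$ to $J^*=\{n-1-j:\ j\notin J\}$. If a bead of $J$ moves from $j$ to $j+1$, then a hole moves from $j+1$ to $j$. In $J^*$ this is a bead moving from $n-2-j$ to $n-1-j$. So $J\mapsto J^*$ gives an isomorphism $M(k,n)\to M(n-k,n)$ that commutes with $D$. It preserves degrees, since it sends the lowest monomial to the lowest one, every monomial is reached from the lowest one by right moves, and each right move raises the degree by one. The remaining values are immediate: $M(0,n)$ is a line in degree $0$, and $M(1,n)=V_n$ is a single block of length $n$.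

**(F2)** If $k\ge1$, then $d(k,n)\ge n-k$. Hence $d(k,n)\ge\max(k,n-k)$ for $1\le k\le n-1$.

For $k=n$ there is nothing to prove. For $1\le k\le n-1$, Borel's presentation has no relation in degrees $\le n-k$. If $x\ne0$ has degree at most $n-k-1$, then $w_1x$ is a nonzero polynomial of degree at most $n-k$, so it is nonzero in the quotient. The second statement follows with (F1). By (1), this is the general bound $\mathrm{crk}(S)\ge n-k-1$.

**(F3)** $D^j(e_0\wedge\dots\wedge e_{k-1})\ne0$, that is $w_1^j\ne0$, for $0\le j\le d(k,n)$.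

If $w_1^j=0$ with $j\ge1$ minimal, then $w_1^{j-1}$ is a nonzero element of the kernel, so $d(k,n)\le j-1$.

**(F4)** $D^{2^s}$ is the derivation with $e_i\mapsto e_{i+2^s}$. In particular $D^{2^s}=0$ on $M(k,n)$ if $n\le2^s$.

This is repeated squaring. For $k=0$ every derivation vanishes on $1$.

## 4. Two families of kernel elements, and where the guess breaks

Write $n=N+m$ with $1\le m\le N$. By (1), formula (2) says $d(k,n)=\min(2N-1,\,N-1+km)$. Two natural kernel elements suggest it.

The first is $D^{2N-1}(e_0\wedge\dots\wedge e_{k-1})$, of degree $2N-1$. It is killed by $D$ because $D^{2N}=0$. The second is obtained from $x=D^{N-1}(e_0\wedge\dots\wedge e_{k-1})$ computed in $M(k,N)$, where $D^N=0$. The map $e_i\mapsto e_{i+m}$ embeds $M(k,N)$ in $M(k,n)$, commutes with $D$, and raises degrees by $km$. So $x$ gives an element of the kernel in degree $N-1+km$. (Both can be used only if they are nonzero, and (F3) will take care of that.)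

To prove equality, one would start from a kernel element of the form $D^{N-1}y$ with $D^Ny=0$ and try to show $\deg y\ge km$. This would hold if $D^Ny=0$ forced all beads of $y$ onto the sites $\ge m$. For $k=1$ it does: the kernel of $\theta=D^N$ on $V_n$ is spanned by $e_m,\dots,e_{n-1}$. For $k\ge2$ the argument stops exactly at the pairs $e_i\wedge e_{i+N}$, $i<m$. They are killed by $\theta$, although the site $i$ is below $m$.

The damage is already visible in $M(2,4)$, with $N=m=2$. This is outside the range $k\ge5$, but it shows the mechanism. The formula would give $\min(3,5)=3$. The pair $e_0\wedge e_2$ has degree $1$ and is killed by $D^2$, and $D(e_0\wedge e_2)=e_{12}+e_{03}\ne0$ is a kernel element in degree $2$.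

## 5. A class in degree 30 for $\operatorname{Gr}_9(\mathbb R^{18})$

**Proposition 3.** $d(9,18)\le30$. So $\mathrm{crk}(S)\le29$ for $\widetilde{\operatorname{Gr}}_9(18)$, whereas (2) with $t=5$ gives $\min(30,\,9\cdot2+14)=30$.

Put a pair $e_0\wedge e_{16}$ at the bottom and pack the other seven beads tightly above site $1$:
$$y=e_0\wedge e_{16}\wedge e_2\wedge e_3\wedge\dots\wedge e_8,\qquad \deg y=(16+35)-36=15 .$$

**Step 1: $D^{16}y=0$.** By (F4), $D^{16}$ is the derivation $e_i\mapsto e_{i+16}$. It sends $e_0$ to $e_{16}$, which is already present, and it kills $e_{16}$ and $e_2,\dots,e_8$, since their targets are $\ge18$.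

**Step 2: $D^{15}y\neq0$.** We find one monomial with odd coefficient. Let
$$J=\{0,16\}\cup I,\qquad I=\{3,4,5,6,7,10,15\}.$$
The coefficient of $e_J$ in $D^{15}y$ is the parity of the number of sequences of $15$ right moves from $\{0,2,\dots,8,16\}$ to $J$. Beads never pass each other. So the lowest bead must end at $0$, where it started, and the highest must end at $16$, where it started; neither moves. The other seven beads go from $\{2,\dots,8\}$ to $I$ and stay on sites between $2$ and $15$, so the two fixed beads never obstruct them. Their displacements, from lowest to highest, are $1,1,1,1,1,3,7$, with sum $15$. At each moment the displacements of the seven beads form a partition, and a move adds one box. So the sequences correspond to chains of partitions from $\emptyset$ to $\nu=(7,3,1^5)$, that is, to standard tableaux of shape $\nu$. By the hook length formula their number is $15!$ divided by the product of the hook lengths. These are $13,7,6,4,3,2,1$ in row 1, then $8,2,1$ in row 2,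 then $5,4,3,2,1$ in the rest of column 1. The product is
$$13104\cdot16\cdot120=25159680,\qquad \frac{15!}{25159680}=51975,$$
which is odd.

So $D^{15}y$ is a nonzero element of $\ker D$ in degree $15+15=30$. $\square$

This disproves (2). The rest of the talk proves Theorem 2. We need to know all that the pairs can do.

## 6. The homology of $D^N$ and a recursive bound

Let $N$ be a power of $2$, $n=N+m$, $1\le m\le N$, $\theta=D^N$. Put
$$z_i=e_i\wedge e_{i+N}\ (0\le i<m),\qquad Z=\langle z_0,\dots,z_{m-1}\rangle,\qquad U=\langle e_m,\dots,e_{N-1}\rangle ,$$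
and $H=\ker\theta/\operatorname{im}\theta$ on $\Lambda V_n$.

**Lemma 4.** $H=\Lambda(U)\otimes\Lambda(Z)$. The operator $D$ acts on $H$ as the derivation with $De_i=e_{i+1}$ for $m\le i<N-1$, $De_{N-1}=0$, and $Dz_i=0$.

**Step 1: compute $H$.** Group the basis vectors into the pairs $e_i,e_{i+N}$ with $i<m$ and the remaining vectors, which span $U$. Then
$$\Lambda V_n=\bigotimes_{i<m}\Lambda\langle e_i,e_{i+N}\rangle\otimes\Lambda U .$$
The derivation $\theta$ preserves every factor, so it is the sum of the operators on the factors. It is zero on $\Lambda U$, because $i\ge m$ gives $i+N\ge n$. On $\Lambda\langle e_i,e_{i+N}\rangle$ it sends $e_i$ to $e_{i+N}$ and kills $1$, $e_{i+N}$ and $z_i$. The homology of this factor is $\langle1,z_i\rangle$. The Künneth theorem over a field gives $H$.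

**Step 2: compute $D$ on $H$.** Since $D$ commutes with $\theta=D^N$, it preserves $\ker\theta$ and $\operatorname{im}\theta$ and acts on $H$ as a derivation. For $m\le i<N-1$ clearly $De_i=e_{i+1}$. Next, $De_{N-1}=e_N=\theta e_0$ is zero in $H$. Finally,
$$Dz_i=e_{i+1}\wedge e_{i+N}+e_i\wedge e_{i+N+1}=\theta(e_i\wedge e_{i+1}),$$
so $Dz_i=0$ in $H$. $\square$

**Example.** For $N=2$, $m=1$ we have $\theta e_0=e_2$, $U=\langle e_1\rangle$ and $H=\langle1,e_1,z_0,z_0e_1\rangle$. In exterior degree $1$ this can be read off directly: $\ker\theta=\langle e_1,e_2\rangle$ and $\operatorname{im}\theta=\langle e_2\rangle$.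

In exterior degree $k$, the $D$-module $H$ is
$$\bigoplus_p\ \bigoplus_{|I|=p}z_I\otimes\Lambda^{k-2p}U,$$
over the *valid* $p$, meaning $0\le p\le m$ and $0\le k-2p\le N-m$. Here $z_I=\prod_{i\in I}z_i$. Since $Dz_i=0$, each summand is a copy of $\Lambda^{k-2p}U\cong M(k-2p,N-m)$ with shifted degrees. The shift is least for $I=\{0,\dots,p-1\}$, where the lowest monomial is $z_0\cdots z_{p-1}e_m\cdots e_{m+k-2p-1}$. Its degree $s_p$ is
$$\sum_{i<p}(2i+N)+(k-2p)m+\binom{k-2p}2-\binom k2=\bigl(p^2-p+pN\bigr)+(k-2p)m+\bigl(-2pk+2p^2+p\bigr),$$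
that is,
$$s_p=km+p\,(N-2m-2k+3p). \tag{3}$$
So component $p$ has lowest degree $s_p$, and its lowest degree of $\ker D$ is $s_p+d(k-2p,N-m)$.

**Proposition 5.** With minima over the valid $p$,
$$d(k,N+m)\ \ge\ \min\Bigl\{2N-1,\ \min_p(N-1+s_p),\ \min_p\bigl(s_p+d(k-2p,N-m)\bigr)\Bigr\}. \tag{4}$$

*Proof.* Decompose $M(k,n)$ into blocks. Take a block with generator $g$ of degree $a\ge0$, length $h$, and end degree $j=a+h-1$. Since $n\le2N$, (F4) gives $D^{2N}=0$, so $h\le2N$. We must bound $j$. The homology $H$ is the direct sum of the homologies of the blocks, since $\theta=D^N$ preserves each block.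

If $h=2N$, then $j\ge2N-1$.

If $N\le h<2N$, then on this block $\ker\theta$ is spanned by the $D^ig$ with $i\ge h-N$ and $\operatorname{im}\theta$ by those with $i\ge N$. Since $h-N<N$, the element $D^{h-N}g$ gives a nonzero class in $H$. Its degree is $a+h-N=j-N+1$, so $j-N+1\ge\min_ps_p$.

If $h<N$, then $\theta=0$ on the block, which is its own homology. So $D^{h-1}g$ gives a nonzero class of $\ker(D|_H)$, of degree $j$, and $j\ge\min_p(s_p+d(k-2p,N-m))$. $\square$

The two blocks of $M(2,4)$ with $N=2$ show the middle case: both have length $3$, and $D^{h-N}g=Dg$ is $e_{02}=z_0$ for one and $e_{13}=z_1$ for the other.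

## 7. Values for $8<n\le16$

The induction on $N$ will begin at $N=16$ and needs some bounds for $n\le16$. They come from Proposition 5 with $N=8$, where $s_p=km+p(8-2m-2k+3p)$. The values $d(k-2p,8-m)$ come from (F1), and from $d(2,4)=2$ in Section 1.

**Lemma 6.** The following bounds hold:
$$\begin{aligned}&d\ge12\ \text{ for }(3,12),(3,13),(4,13),(4,14);\qquad d\ge14\ \text{ for }(6,12);\\ &d\ge15\ \text{ for }(5,12),\dots,(5,16);\ (6,13),\dots,(6,16);\ (7,14),(7,15),(7,16);\ (8,16).\end{aligned}\tag{5}$$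

*Proof.* The table lists, for each valid $p$, the value $s_p$ as $km$ plus the correction in (3), and then $s_p+d(k-2p,8-m)$.

| $(k,n)$ | $m$, $8-m$ | valid $p$: $s_p$; then $s_p+d(k-2p,8-m)$ |
|---|---|---|
| $(3,12)$ | $4,\,4$ | $p=0$: $12$; $12+3=15$. $p=1$: $12-3=9$; $9+3=12$ |
| $(3,13)$ | $5,\,3$ | $p=0$: $15$; $15+0=15$. $p=1$: $15-5=10$; $10+2=12$ |
| $(4,13)$ | $5,\,3$ | $p=1$: $20-7=13$; $13+2=15$. $p=2$: $20-8=12$; $12+0=12$ |
| $(4,14)$ | $6,\,2$ | $p=1$: $24-9=15$; $15+0=15$. $p=2$: $24-12=12$; $12+0=12$ |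
| $(5,12)$ | $4,\,4$ | $p=1$: $20-7=13$; $13+3=16$. $p=2$: $20-8=12$; $12+3=15$ |
| $(5,13)$ | $5,\,3$ | $p=1$: $25-9=16$; $16+0=16$. $p=2$: $25-12=13$; $13+2=15$ |
| $(5,14)$ | $6,\,2$ | $p=2$: $30-16=14$; $14+1=15$ |
| $(5,15)$ | $7,\,1$ | $p=2$: $35-20=15$; $15+0=15$ |
| $(6,12)$ | $4,\,4$ | $p=1$: $24-9=15$; $15+0=15$. $p=2$: $24-12=12$; $12+2=14$. $p=3$: $24-9=15$; $15+0=15$ |
| $(6,13)$ | $5,\,3$ | $p=2$: $30-16=14$; $14+2=16$. $p=3$: $30-15=15$; $15+0=15$ |
| $(6,14)$ | $6,\,2$ | $p=2$: $36-20=16$; $16+0=16$. $p=3$: $36-21=15$; $15+0=15$ |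
| $(6,15)$ | $7,\,1$ | $p=3$: $42-27=15$; $15+0=15$ |
| $(7,14)$ | $6,\,2$ | $p=3$: $42-27=15$; $15+1=16$ |
| $(7,15)$ | $7,\,1$ | $p=3$: $49-33=16$; $16+0=16$ |
| $(5,16),(7,16)$ | $8,\,0$ | none ($k-2p=0$ is impossible) |
| $(6,16)$ | $8,\,0$ | $p=3$: $48-33=15$; $15+0=15$ |
| $(8,16)$ | $8,\,0$ | $p=4$: $64-48=16$; $16+0=16$ |

The smallest $s_p$ in the table is $9$, so the terms $N-1+s_p=7+s_p$ are all at least $16$. The remaining term in (4) is $2N-1=15$. The minimum of $15$ and the last numbers in a row is the bound claimed. $\square$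

## 8. The value of $d(k,n)$ and the induction on $N$

From now on $N\ge16$ is a power of $2$, $n=N+m$ with $1\le m\le N$, $l=n-k$, $5\le k\le l$, and $\delta=l-k\ge0$. Then $N=2k+\delta-m$. Substituting in (3) gives
$$s_p=km+p\delta-3p(m-p). \tag{6}$$
Let
$$T=\min(2N-1,\ N-1+km),$$
except that $T=2N-2$ in the *exceptional case* $m=2$, $k\in\{N/2,N/2+1\}$. For $m=2$ the condition $k\le n/2$ says $k\le N/2+1$. In all cases $T\le2N-1$ and $T\le N-1+km$, because in the exceptional case $km=2k\ge N$.

**Theorem 7.** $d(k,n)=T$ for all such $(k,n)$.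

By (1) this is Theorem 2. The proof is by induction on $N$; for $N\ge32$ we assume Theorem 7 for $N/2$. We use the induction hypothesis only through the following lemma.

**Lemma 8.**

(C1) If $N\ge16$, $N-3\le n'\le N$ and $\kappa=\min(k',n'-k')\ge5$, then $d(k',n')\ge N-1$.

(C2) If $N\ge32$, $N/2<n'\le N$ and $5\le k'\le n'/2$, then either $d(k',n')\ge\min\bigl(N-1,\ \tfrac N2-1+k'(n'-\tfrac N2)\bigr)$, or $n'=\tfrac N2+2$ and $d(k',n')\ge N-2$.

*Proof.* By (F1), $d(k',n')=d(\kappa,n')$. For $N=16$ the pairs $(\kappa,n')$ in (C1) are $(5,13),(6,13)$; $(5,14),(6,14),(7,14)$; $(5,15),(6,15),(7,15)$; and $(5,16),\dots,(8,16)$. All have $d\ge15$ by (5).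

Let $N\ge32$. Statement (C2) is Theorem 7 for $N/2$, where the exceptional value is $2\cdot\frac N2-2=N-2$. For (C1) put $m'=n'-N/2\ge N/2-3\ge13$. We are not in the exceptional case, and $\kappa m'\ge5(N/2-3)\ge N/2$. So Theorem 7 for $N/2$ gives $d(\kappa,n')=N-1$. $\square$

By Proposition 5 and $T\le2N-1$, the lower bound $d(k,n)\ge T$ follows once we show, for every valid $p$,
$$N-1+s_p\ge T, \tag{7}$$
$$s_p+d(k-2p,\,N-m)\ge T. \tag{8}$$

## 9. The component without pairs, $p=0$

Here $s_0=km$, so (7) is clear. This section proves (8): $km+d(k,N-m)\ge T$. Validity of $p=0$ means $k\le N-m$.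

**Step 1: the case $2k\le N-m$.** If $m\ge N/2$, then $km\ge5N/2\ge2N-1$. So let $m<N/2$.

Let $N\ge32$. Apply (C2) with $n'=N-m>N/2$ and $k'=k$, so $n'-N/2=N/2-m$. There are three possibilities. If $d\ge N-1$, then $km+d\ge km+N-1\ge T$. If $d\ge\frac N2-1+k(\frac N2-m)$, then $km+d\ge\frac N2-1+\frac{kN}2\ge\frac N2-1+\frac{5N}2\ge2N-1$. In the last possibility $m=N/2-2$ and $d\ge N-2$, so $km+d\ge5(\frac N2-2)+N-2=\frac72N-12\ge2N-1$.

Let $N=16$; then $5\le k\le(16-m)/2$ leaves only $m\le6$. For $m=1$ and $m=2$ we have $k\in\{5,6,7\}$, and (5) gives $d(k,16-m)\ge15$, so $km+d\ge km+15\ge T$. For $m=3$: $k=5$ gives $15+d(5,13)\ge30=T$, and $k=6$ gives $18+d(6,13)\ge33$. For $m=4$: $20+d(5,12)\ge35$ and $24+d(6,12)\ge38$. For $m=5$, $k=5$: $25+d(5,11)\ge25+6=31$ by (F2). For $m=6$, $k=5$: $30+d(5,10)\ge35$ by (F2). Since $T\le31$, all is well.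

**Step 2: the case $2k\ge N-m+1$, $k\le N-m$.** We go through the values of $m$.

* $m\ge6$. Since $5\le k\le N-m$, also $m\le N-5$. Then $km\ge m(N+1-m)/2$. The right side is concave in $m$ and equals $3(N-5)$ at both ends $m=6$ and $m=N-5$. So $km\ge3(N-5)\ge2N-1$.
* $m=5$. Now $km\ge5(N-4)/2$, which is at least $2N-1$ if $N\ge32$. If $N=16$, then $6\le k\le10$, and $km+d(k,11)\ge30+1=31$ by (F2).
* $m=4$. From $2k\ge N-3$ and $k\le n/2$ we get $N/2-1\le k\le N/2+2$. So $N-4-k\ge1$, and (F2) gives $d(k,N-4)\ge k\ge7$. Then $4k+d\ge(2N-4)+7\ge2N-1$.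
* $m=3$. Here $N/2-1\le k\le N/2+1$, so $N-3-k\ge1$ and $d(k,N-3)\ge k$. If $k\ge N/2$, then $3k+d\ge4k\ge2N$. If $k=N/2-1$, then $d(k,N-3)\ge N-1$ by (C1), with $\kappa=N/2-2\ge6$. So $3k+d\ge\frac32N-3+N-1=\frac52N-4\ge2N-1$.
* $m=2$. From $2k\ge N-1$ we get $k\in\{N/2,N/2+1\}$, the exceptional case, so $T=2N-2$ and $km=2k\ge N$. By (C1), with $\kappa=N-2-k\ge N/2-3\ge5$, we have $d(k,N-2)\ge N-1$. The sum is at least $2N-1$.
* $m=1$. From $2k\ge N$ and $k\le(N+1)/2$ we get $k=N/2$. By (C1), with $\kappa=N/2-1$, we have $d(k,N-1)\ge N-1$, so $km+d\ge km+N-1\ge T$.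

## 10. Inequality (7) in the components with pairs

This section proves $N-1+s_p\ge T$ for valid $p\ge1$. It bounds the long blocks. If $p=m$, then (6) gives $s_p=km+m\delta\ge km$, which is enough. Let $p<m$, so $m\ge2$.

**Step 1: $m=2$, $p=1$.** Here $s_1=2k+\delta-3$ and $N=2k+\delta-2$, so $s_1=N-1$. If $k\le N/2-1$, then $s_1\ge2k=km$, which is enough. If $k\ge N/2$, then $N-1+s_1=2N-2=T$. This is where the exceptional value comes from.

**Step 2: $m\ge3$.** We show $G:=s_p-N\ge0$; then $N-1+s_p\ge2N-1\ge T$. From (6) and $N=2k+\delta-m$,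
$$G=k(m-2)+m+(p-1)\delta-3p(m-p).$$

If $p=1$, then $G=k(m-2)-2m+3=(k-2)(m-2)-1>0$, because $k\ge5$ and $m\ge3$.

If $p\ge2$ and $k\ge3p$, then $G\ge3p(m-2)+m-3p(m-p)=3p(p-2)+m>0$.

If $p\ge2$ and $k=2p+r$ with $0\le r\le p-1$, then
$$G=-(p-1-r)m+3p^2-4p-2r+(p-1)\delta .$$
Validity says $r=k-2p\le N-m=2k+\delta-2m=4p+2r+\delta-2m$. Hence $\delta\ge\max(0,\,2m-4p-r)$. Insert this bound for $\delta$, and regard the result as a function of a real variable $m$. For $m\le2p+\frac r2$ its slope is $-(p-1-r)\le0$. Beyond that its slope is $2(p-1)-(p-1-r)=p-1+r\ge0$. So its minimum is at $m=2p+\frac r2$, and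
$$G\ge3p^2-4p-2r-(p-1-r)\bigl(2p+\tfrac r2\bigr)=p(p-2)+\tfrac32r(p-1)+\tfrac{r^2}2\ge0 .$$
For the middle equality, expand $(p-1-r)(2p+\frac r2)=2p^2-2p-\frac32pr-\frac r2-\frac{r^2}2$.

## 11. Inequality (8) in the components with pairs

This section proves $s_p+d(k-2p,N-m)\ge T$ for valid $p\ge1$, which controls the short blocks. Write $k''=k-2p$ and
$$l''=N-m-k''=k+\delta-2m+2p\ge0 .$$
By (F2), $d(k'',N-m)\ge l''$ if $k''\ge1$. In most cases this is enough, that is, $s_p+l''\ge2N-1$. The remaining cases use (C1) or (5).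

**Step 1: $p=1$.** Here $k''=k-2\ge3$, and (3) gives $s_1=N-1+(k-2)(m-2)$.

*$m=1$.* Then $k\le N/2$, $s_1=N+1-k$ and $T=N-1+k$, so we need $d(k-2,N-1)\ge2k-2$. By (F2), $d\ge N+1-k$, which suffices if $3k\le N+3$. Otherwise $3k\ge N+4\ge20$, so $k\ge7$. Then $k-2\ge5$ and $N-1-(k-2)=N+1-k\ge N/2+1\ge5$, so (C1) gives $d\ge N-1\ge2k-2$.

*$m=2$.* Then $s_1=N-1$. We have $T=N-1+2k$ if $k\le N/2-1$ and $T=2N-2$ if $k\ge N/2$. So we need $d(k-2,N-2)\ge\min(2k,N-1)$. By (F2), $d\ge N-k$, which is at least $2k$ if $3k\le N$. Let $3k\ge N+1$. If $k\ge7$, then $k-2\ge5$ and $N-2-(k-2)=N-k\ge N/2-1\ge5$, so (C1) gives $d\ge N-1$. If $k\le6$, then $N\le17$, so $N=16$ and $k=6$. We need $12$, and $d(4,14)\ge12$ by (5).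

*$m\ge3$.* With $l''=N-k-m+2$ we get
$$s_1+l''=2N-1+(k-3)(m-3)-3 .$$
Since $k-3\ge2$, this is at least $2N-1$ unless $m=3$ or $(k,m)=(5,4)$.

*$m=3$.* Then $s_1=N+k-3$ and $T=\min(2N-1,\,N-1+3k)$, so we need $d(k-2,N-3)\ge\min(N-k+2,\,2k+2)$. By (F2), $d\ge N-k-1$, which is at least $2k+2$ if $3k\le N-3$. Let $3k\ge N-2$. If $k\ge7$, then $k-2\ge5$, and $k\le N/2+1$ gives $N-3-(k-2)=N-1-k\ge N/2-2\ge5$. So (C1) gives $d\ge N-1\ge N-k+2$. If $k\le6$, then $N\le20$, so $N=16$ and $k\in\{5,6\}$. For $k=5$ we need $\min(13,12)=12$, and $d(3,13)\ge12$. For $k=6$ we need $\min(12,14)=12$, and $d(4,13)\ge12$. Both are in (5).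

*$(k,m)=(5,4)$.* Then $s_1=N+5$. For $N\ge32$ we have $T=N+19$, and (F2) gives $s_1+d(3,N-4)\ge N+5+N-7=2N-2\ge N+19$. For $N=16$ we have $T=31$, and $s_1+d(3,12)\ge21+12=33$ by (5).

**Step 2: $p=2$.** Here $m\ge2$ by validity, and $k''=k-4\ge1$. From (6) and $2N=4k+2\delta-2m$,
$$E:=s_2+l''-(2N-1)=km-3k-6m+\delta+17=(k-6)(m-3)+\delta-1 .$$
It suffices to have $E\ge0$.

* $k=5$: $\delta=N+m-10$, so $E=N-8\ge0$.
* $k=6$: $\delta=N+m-12\ge1$, so $E=\delta-1\ge0$.
* $k\ge7$ and $m\ge4$: $(k-6)(m-3)\ge1$, so $E\ge0$.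
* $k\ge7$ and $m=3$: $\delta=N+3-2k$ is odd, so $\delta\ge1$ and $E=\delta-1\ge0$.
* $k\ge7$ and $m=2$: $E=5-k+\delta$, which is fine if $\delta\ge k-5$.

What is left is $m=2$, $k\ge7$, $\delta\le k-6$. Then $N=2k+\delta-2\le3k-8$, so $3k\ge24$ and $k\ge8$. Also $s_2=2k+2\delta=N+2+\delta$. If $k\ge9$, then $k-4\ge5$ and $N-2-(k-4)=N+2-k\ge N/2+1\ge5$. So (C1) gives $d(k-4,N-2)\ge N-1$, and $s_2+d\ge2N+1$. If $k=8$, then $N\le16$, so $N=16$, $\delta=2$ and $s_2=20$. By (5), $s_2+d(4,14)\ge32\ge T$.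

**Step 3: $p\ge3$ and $k''\ge1$.** Again we show that (F2) is enough. Write $k=3p+u$. From (6) and $2N=4k+2\delta-2m$,
$$E:=s_p+l''-(2N-1)=u(m-3)+3p^2-7p+1+(p-1)\delta .$$
Validity gives $m\ge p\ge3$, and $3p^2-7p+1\ge7$. So $E>0$ if $u\ge0$. Let $u=-v$ with $v\ge1$. Since $k\ge2p+1$, we have $1\le v\le p-1$. From $l''\ge0$ we get $\delta\ge\max(0,\,2m-5p+v)$. Insert this bound for $\delta$ and regard the result as a function of real $m$. It has slope $-v<0$ until $m=\frac{5p-v}2$, and slope $2(p-1)-v>0$ after that. At the minimum,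
$$E\ge\varphi(v):=3p^2-7p+1+3v-\tfrac52pv+\tfrac12v^2 .$$
On $[1,p-1]$ we have $\varphi'(v)=3-\frac52p+v\le2-\frac32p<0$, so
$$E\ge\varphi(p-1)=p^2-\tfrac52p-\tfrac32 .$$
This equals $0$ for $p=3$ and increases for larger $p$. So $E\ge0$.

**Step 4: $k''=0$.** Here $k=2p$ and $d(0,N-m)=0$, so we need $s_p\ge T$. As $k\ge5$, we have $p\ge3$. From $N=4p+\delta-m$ and (6), $s_p=p(\delta-m+3p)=p(N-p)$. Moreover $p=k/2\le n/4\le N/2$, and $p(N-p)$ increases on $[3,N/2]$. So $s_p\ge3(N-3)\ge2N-1\ge T$.

Since $k''=0$ cannot occur for $p=1,2$, all valid $p$ are covered. This proves $d(k,n)\ge T$.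

## 12. Kernel elements of degree $T$

It remains to exhibit a nonzero element of $\ker D$ in degree $T$. By the definition of $T$ there are three cases: $km\ge N$ and not exceptional, so $T=2N-1$; $km<N$, so $T=N-1+km$; and the exceptional case, where $km\ge N$ and $T=2N-2$. In all three, nonvanishing comes from a lower bound for some $d$ through (F3).

**Step 1: $T=2N-1$.** By the lower bound, $d(k,n)\ge2N-1$. So $D^{2N-1}(e_0\wedge\dots\wedge e_{k-1})\ne0$ by (F3). It has degree $2N-1$ and is killed by $D$, because $D^{2N}=0$ by (F4).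

**Step 2: $km<N$.** Then $k\le N/2$: for $m\ge2$ because $2k\le km<N$, and for $m=1$ because $k\le(N+1)/2$ and $N$ is even. By (C1) with $n'=N$ and $\kappa=k\ge5$, we have $d(k,N)\ge N-1$. So (F3) shows that $x=D^{N-1}(e_0\wedge\dots\wedge e_{k-1})$ is nonzero in $M(k,N)$, and $Dx=0$ since $D^N=0$ on $M(k,N)$. The map $M(k,N)\to M(k,n)$ induced by $e_i\mapsto e_{i+m}$ is injective. It commutes with $D$, since $e_{N-1}$ goes to $e_{n-1}$ and both are killed by $D$. It raises degrees by $km$. The image of $x$ is a nonzero element of $\ker D$ of degree $N-1+km=T$.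

**Step 3: the exceptional case.** Let $m=2$ and $k\in\{N/2,N/2+1\}$. We generalize Section 5, and replace the tableau count by Lemma 4. Let
$$y=e_0\wedge e_N\wedge e_2\wedge\dots\wedge e_{k-1}.$$
This is the lowest monomial of the component $p=1$, with $I=\{0\}$, so its degree is $s_1=N-1$. Also $\theta y=0$: the image $e_N$ of $e_0$ is already present, and $e_N$ and the $e_i$ with $i\ge2$ are killed. By Lemma 4, the class of $D^{N-1}y$ in $H$ is
$$z_0\otimes D^{N-1}(e_2\wedge\dots\wedge e_{k-1}).$$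
Here $e_2\wedge\dots\wedge e_{k-1}$ is the lowest monomial of $\Lambda^{k-2}U\cong M(k-2,N-2)$. By (C1), with $k-2\ge N/2-2\ge6$ and $N-2-(k-2)=N-k\ge N/2-1\ge7$, we have $d(k-2,N-2)\ge N-1$. So by (F3) this class is nonzero, and hence $D^{N-1}y\ne0$. Finally $D\cdot D^{N-1}y=\theta y=0$. Thus $D^{N-1}y$ is a nonzero element of $\ker D$ of degree $(N-1)+(N-1)=2N-2=T$.

In every case $d(k,n)\le T$. Together with the lower bound, $d(k,n)=T$. This completes the induction and proves Theorem 7, and with (1) it proves Theorem 2. $\blacksquare$
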